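# A Banach space of density $\aleph_2$ that is covered by $1$-complemented separable subspaces and has no projectional skeleton

## Complemented subspaces, skeletons, resolutions and ordinals

Scalars are $\mathbb K=\mathbb R$ or $\mathbb C$, and $\mathbb N=\{0,1,2,\dots\}$. The density $\operatorname{dens}X$ is the least cardinality of a dense subset of $X$. "Projection" means a bounded linear projection.

**Definition (complemented subspace).** A closed subspace $F$ of a Banach space $X$ is *complemented* if there is a projection $P\colon X\to X$ with $PX=F$, and *$1$-complemented* if $P$ can be chosen with $\|P\|\le1$.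

In a Hilbert space every closed subspace is $1$-complemented, by the orthogonal projection. In general the projection is not unique: in the space $\ell_1^2$ each map $(x_1,x_2)\mapsto(x_1+ax_2,0)$ with $|a|\le1$ is a norm-one projection onto the first axis. This non-uniqueness will matter.

**Definition (projectional skeleton).** A *projectional skeleton* in $X$ is a family $\{P_s\}_{s\in\Gamma}$ of projections $P_s\colon X\to X$, indexed by an up-directed partially ordered set $\Gamma$, such that

* (i) each $P_sX$ is separable and $X=\bigcup_{s\in\Gamma}P_sX$;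
* (ii) if $s\le t$ then $P_s=P_sP_t=P_tP_s$;
* (iii) if $s_0<s_1<s_2<\cdots$ in $\Gamma$, then $t=\sup_n s_n$ exists in $\Gamma$ and $P_tX=\operatorname{cl}\big(\bigcup_n P_{s_n}X\big)$.

Note that no common bound on the norms $\|P_s\|$ is required.

*Example.* Let $X=\ell_2(\kappa)$, let $\Gamma$ be the set of countable subsets of $\kappa$ ordered by inclusion, and let $P_A$ restrict a vector to its coordinates in $A$. Each $P_AX=\ell_2(A)$ is separable, and every vector has countable support, so (i) holds. For $A\subset B$ both products in (ii) restrict to $A\cap B=A$. The supremum of $A_0\subset A_1\subset\cdots$ is $A=\bigcup A_n$, and vectors with finite support in $A$ are dense in $\ell_2(A)$, so (iii) holds.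

**Definition (the hypotheses on a family).** For a family $\mathcal F$ of subspaces of $X$ consider the following conditions.

* (F1) Each $F\in\mathcal F$ is closed, separable and $1$-complemented.
* (F2) $\mathcal F$ is directed: for $F,G\in\mathcal F$ there is $H\in\mathcal F$ with $F\cup G\subset H$.
* (F3) $X=\bigcup\mathcal F$.
* (F4) If $F_0\subset F_1\subset\cdots$ are in $\mathcal F$, then $\operatorname{cl}\bigcup_nF_n\in\mathcal F$.

In (F4) the sequence is nested; without nesting the closure of the union need not be a linear subspace. *Example.* In $\ell_2(\kappa)$ take $\mathcal F=\{\ell_2(A):A\subset\kappa\text{ countable}\}$. Here (F2) holds with $\ell_2(A\cup B)$, and (F4) with $\ell_2(\bigcup A_n)$.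

**Definition (projectional resolution of the identity).** Let $\operatorname{dens}X=\mu$ be uncountable. A *PRI* of $X$ is a family $(P_\alpha)_{\omega\le\alpha\le\mu}$ of projections of norm at most $1$ with $P_\mu=\mathrm{id}$, $\operatorname{dens}P_\alpha X\le|\alpha|$, $P_\alpha P_\beta=P_\beta P_\alpha=P_\alpha$ for $\alpha\le\beta$, and $P_\delta X=\operatorname{cl}\bigcup_{\omega\le\alpha<\delta}P_\alpha X$ for limit $\delta$ with $\omega<\delta\le\mu$.

*Example.* In $\ell_2(\mu)$, with $\mu$ read as a set of ordinals, let $P_\alpha$ restrict to the coordinates below $\alpha$.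

**Ordinals.** The *cofinality* $\operatorname{cf}(\gamma)$ of a limit ordinal $\gamma$ is the least length of an increasing sequence cofinal in $\gamma$. For instance $\operatorname{cf}(\omega_1+\omega)=\omega$ and $\operatorname{cf}(\omega_1+\omega_1)=\omega_1$. We use that $\omega_1$ and $\omega_2$ are regular: a countable subset of $\omega_1$ is bounded in $\omega_1$, and a subset of $\omega_2$ of size at most $\aleph_1$ is bounded in $\omega_2$. Hence the following: if $(C_i)_{i<\theta}$ is an increasing family of closed subsets of a metric space and $\operatorname{cf}\theta>\omega$, then $\bigcup_{i<\theta}C_i$ is closed. Indeed, a convergent sequence with terms in $C_{i_0},C_{i_1},\dots$ lies in one $C_i$ with $i\ge\sup_n i_n$, and so its limit does too.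

Every ordinal is uniquely $\lambda+n$ with $\lambda$ zero or a limit and $n\in\mathbb N$. Put $k(\lambda+n)=n+1$. For example $k(0)=1$, $k(5)=6$, $k(\omega+3)=4$.

## From families of subspaces to commuting projections: Theorems A and B

The hypotheses (F1)–(F4) provide, for each $F\in\mathcal F$ separately, some norm-one projection onto $F$. A skeleton asks for projections that fit together as in (ii). Can we always choose compatible ones? The following comes from Wiesław Kubiś, "Banach spaces with projectional skeletons", arXiv:0802.1109 (2008). A fact quoted there is that if $\operatorname{dens}X=\aleph_1$ then (F1)–(F4) imply that $X$ has a PRI. The question: *if $\operatorname{dens}X>\aleph_1$ and $\mathcal F$ satisfies (F1)–(F4), must $X$ have a projectional skeleton?*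

The answer is no, in ZFC.

**Theorem A.** There are a Banach space $X$ of density $\aleph_2$ and a directed family $\mathcal F$ of $1$-complemented closed separable subspaces with $X=\bigcup\mathcal F$, closed under closures of unions of increasing sequences, such that $X$ has no projectional skeleton.

**Theorem B.**

1. Such examples exist in every density $\kappa\ge\aleph_2$. If $\operatorname{dens}X\le\aleph_1$, the hypotheses (F1)–(F4) always yield a skeleton of norm-one projections. So the hypotheses force a projectional skeleton exactly for densities $\le\aleph_1$.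
2. For the space $X$ of Theorem A: if $(Y_\alpha)_{\alpha<\omega_2}$ is an increasing chain of closed subspaces of density $\le\aleph_1$ with $Y_\delta=\operatorname{cl}\bigcup_{\alpha<\delta}Y_\alpha$ for limit $\delta$ and $\bigcup_\alpha Y_\alpha$ dense in $X$, then some $Y_\alpha$ is not complemented in $X$. In particular $X$ has no PRI under any equivalent norm, so the quoted fact also fails at density $\aleph_2$.

## Densities at most $\aleph_1$: gluing along a chain

The naive attempt picks, for each $F\in\mathcal F$, any norm-one projection $P_F$. This breaks (ii) already in $\ell_1^3$. Let $F=\operatorname{span}\{e_1\}\subset G=\operatorname{span}\{e_1,e_2\}$, $P_Fv=(v_1+v_3)e_1$ and $P_Gv=v_1e_1+v_2e_2$. Both are norm-one projections onto the right spaces, but $P_FP_Ge_3=0$ while $P_Fe_3=e_1$. The repair is to compose: replace $P_F$ by $P_FP_G$. Along a well-ordered chain this can be done systematically.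

**Proposition 1.** If $\operatorname{dens}X\le\aleph_1$ and $\mathcal F$ satisfies (F1)–(F4), then $X$ has a projectional skeleton consisting of norm-one projections.

*Proof.* (If $X=\{0\}$ the statement is read with the identity as the only projection.) If $X$ is separable, the single projection $\mathrm{id}_X$ is a skeleton; (iii) is vacuous. So let $\operatorname{dens}X=\aleph_1$, and let $\{d_\alpha:\alpha<\omega_1\}$ be dense in $X$.

**Step 1: a chain through $\mathcal F$.** This step turns $\mathcal F$ into a well-ordered family. Start with $F_0\in\mathcal F$, $F_0\ne\{0\}$. Given $F_\alpha$, use (F3) to find a member of $\mathcal F$ containing $d_\alpha$, and (F2) to find $F_{\alpha+1}\in\mathcal F$ containing it and $F_\alpha$. For limit $\delta<\omega_1$ take $\alpha_n\uparrow\delta$ and let $F_\delta=\operatorname{cl}\bigcup_nF_{\alpha_n}=\operatorname{cl}\bigcup_{\alpha<\delta}F_\alpha$, which is in $\mathcal F$ by (F4). The union $\bigcup_{\alpha<\omega_1}F_\alpha$ is closed, being an increasing $\omega_1$-union of closed sets, and it is dense. So it equals $X$. Let $R_\alpha\colon X\to F_\alpha$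 be a projection onto $F_\alpha$ with $\|R_\alpha\|\le1$.

**Step 2: the glued projections.** Here we build compatible $P_\alpha$ out of the unrelated $R_\beta$. Fix $\alpha$. Define $P_\alpha\colon F_\beta\to F_\alpha$, linear of norm $\le1$, by recursion on $\beta\ge\alpha$, each stage extending the earlier ones. On $F_\alpha$ it is the identity. If it is defined on $F_\beta$, put
$$P_\alpha v=P_\alpha R_\beta v\qquad(v\in F_{\beta+1}).$$
This extends the old definition because $R_\beta v=v$ on $F_\beta$. At a limit $\delta$ it is already defined on $\bigcup_{\beta<\delta}F_\beta$ with norm $\le1$, and extends by continuity to the closure $F_\delta$, with values in the closed space $F_\alpha$. Since $X=\bigcup_\beta F_\beta$, we get a projection $P_\alpha$ of $X$ onto $F_\alpha\neq\{0\}$, of norm $1$.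

**Step 3: compatibility.** We check (ii). Let $\alpha\le\beta$. Then $P_\beta P_\alpha=P_\alpha$, since $P_\beta$ is the identity on $F_\beta\supset F_\alpha$. We show $P_\alpha P_\beta=P_\alpha$ on $F_\gamma$ by induction on $\gamma\ge\beta$. On $F_\beta$ this is trivial, as $P_\beta v=v$. If it holds on $F_\gamma$ and $v\in F_{\gamma+1}$, then $R_\gamma v\in F_\gamma$ and
$$P_\alpha P_\beta v=P_\alpha P_\beta R_\gamma v=P_\alpha R_\gamma v=P_\alpha v .$$
The first and last equalities are the definitions of $P_\beta$ and $P_\alpha$ on $F_{\gamma+1}$. Limits follow by continuity.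

**Step 4: conditions (i) and (iii).** Condition (i) holds because $P_\alpha X=F_\alpha$. If $\alpha_0<\alpha_1<\cdots$ in $\omega_1$, then $\delta=\sup\alpha_n<\omega_1$ is a limit and $F_\delta=\operatorname{cl}\bigcup_nF_{\alpha_n}$, which is (iii). $\square$

Adding $P_{\omega_1}=\mathrm{id}$ to $(P_\alpha)_{\omega\le\alpha<\omega_1}$ even gives a PRI when $\operatorname{dens}X=\aleph_1$, in agreement with the quoted fact.

**Where gluing stops.** Let $\operatorname{dens}X=\aleph_2$ and try a chain of length $\omega_2$. Up to $\omega_1$ nothing changes. The next space is $F_{\omega_1}=\bigcup_{\alpha<\omega_1}F_\alpha$. Within $F_{\omega_1}$ the projections fit together, by Proposition 1 applied to $\{F_\alpha:\alpha<\omega_1\}$. But to extend $P_\alpha$ to a larger space $F_{\omega_1+1}$ by the rule of Step 2 we need a bounded projection $R_{\omega_1}$ of $F_{\omega_1+1}$ onto $F_{\omega_1}$. The hypotheses speak only of separable subspaces and supply none. So everything hangs on whether unions of $\omega_1$-chains in $\mathcal F$ are complemented. We first show that a skeleton would force many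 of them to be complemented, and then build a space in which the relevant ones are not.

## Complemented $\omega_1$-unions in a space with a skeleton

The next lemma says that a skeleton makes some $\omega_1$-union complemented, and that we may prescribe how fast the chain grows. The growth condition is the function $\Phi$. (*Example:* in $\ell_2(\kappa)$, with $\kappa$ a limit ordinal of uncountable cofinality, $\Phi(\ell_2(A))=\ell_2(A\cup\{\sup\{y+1:y\in A\}\})$ forces the index set to gain a new top element at each successor step.)

**Lemma 2.** Let $Z$ be a Banach space with a projectional skeleton $\{P_s\}_{s\in\Gamma}$. Let $\mathcal G$ be a directed family of closed separable subspaces with $\bigcup\mathcal G=Z$, closed under closures of unions of increasing sequences. Let $\Phi\colon\mathcal G\to\mathcal G$ satisfy $G\subset\Phi(G)$. Then there is an increasing chain $(G_i)_{i<\omega_1}$ in $\mathcal G$ with $\Phi(G_i)\subset G_{i+1}$, $G_\delta=\operatorname{cl}\bigcup_{i<\delta}G_i$ for limit $\delta$, and $\bigcup_{i<\omega_1}G_i$ closed and complemented in $Z$.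

*Proof.* Two preliminary remarks. If $s\le t$, then $P_s=P_tP_s$, so $P_sZ\subset P_tZ$. And (iii) holds also for $s_0\le s_1\le\cdots$: such a sequence either is eventually constant, and then its supremum is the eventual value $t$ and $P_tZ$ is closed, being the range of a projection; or it has a strictly increasing subsequence, with the same upper bounds and, by the first remark, the same union of ranges.

**Step 1: a uniform bound.** The norms $\|P_s\|$ may be unbounded; we pass to a cofinal part where they are bounded. Let $\Gamma_r=\{s\in\Gamma:\|P_s\|\le r\}$ for $r\in\mathbb N$. We claim that some $\Gamma_r$ is cofinal in $\Gamma$. Otherwise for each $r$ there is $u_r\in\Gamma$ such that no $s\in\Gamma_r$ satisfies $s\ge u_r$. By directedness choose $t_0\le t_1\le\cdots$ with $t_r\ge u_r$, and let $t=\sup_rt_r$. Take $r\ge\|P_t\|$. Then $t\in\Gamma_r$ and $t\ge t_r\ge u_r$, a contradiction. Fix $r$ with $\Gamma_r$ cofinal. Then $\Gamma_r$ is up-directed (go above an upper bound in $\Gamma$), and $Z=\bigcup_{s\in\Gamma_r}P_sZ$ since ranges increase.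

**Step 2: pointwise convergence.** We show: *if $s_0\le s_1\le\cdots$ in $\Gamma_r$ and $t=\sup s_n$, then $P_{s_n}v\to P_tv$ for every $v\in Z$, and $t\in\Gamma_r$.* Let $w=P_tv$ and $\eta>0$. Since $w\in P_tZ=\operatorname{cl}\bigcup_nP_{s_n}Z$, there are $l$ and $w'\in P_{s_l}Z$ with $\|w-w'\|<\eta$. For $n\ge l$ we have $P_{s_n}v=P_{s_n}P_tv=P_{s_n}w$ and $P_{s_n}w'=w'$. Hence
$$\|P_{s_n}v-w\|\le\|P_{s_n}(w-w')\|+\|w'-w\|\le(r+1)\eta .$$
So $P_{s_n}v\to P_tv$, and $\|P_tv\|\le r\|v\|$.

**Step 3: absorbing separable sets.** This step lets the skeleton and $\mathcal G$ swallow each other's members. Let $S\subset Z$ be separable and nonempty, with $(d_n)$ dense in $S$.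

Given $s\in\Gamma_r$, there is $u\in\Gamma_r$ with $u\ge s$ and $S\subset P_uZ$. Indeed, pick $t_n\in\Gamma_r$ with $d_n\in P_{t_n}Z$, then $s\le u_0\le u_1\le\cdots$ in $\Gamma_r$ with $u_n\ge t_n$, and let $u=\sup u_n$, which is in $\Gamma_r$ by Step 2. The closed space $P_uZ$ contains all $d_n$.

Given $G\in\mathcal G$, there is $H\in\mathcal G$ with $G\cup S\subset H$. Pick $H_n\in\mathcal G$ with $d_n\in H_n$, then by directedness $K_0\subset K_1\subset\cdots$ in $\mathcal G$ with $G\cup H_0\subset K_0$ and $H_n\subset K_n$, and let $H=\operatorname{cl}\bigcup K_n\in\mathcal G$.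

**Step 4: interleaving.** We build increasing $(s_i)_{i<\omega_1}$ in $\Gamma_r$ and $(G_i)_{i<\omega_1}$ in $\mathcal G$ with the same union. Start with any $s_0\in\Gamma_r$, $G_0\in\mathcal G$. By Step 3 let $G_{i+1}\in\mathcal G$ contain $\Phi(G_i)\cup P_{s_i}Z$; it contains $G_i$ since $G_i\subset\Phi(G_i)$. Again by Step 3 let $s_{i+1}\ge s_i$ in $\Gamma_r$ satisfy $G_{i+1}\subset P_{s_{i+1}}Z$. For limit $\delta<\omega_1$ take $i_n\uparrow\delta$ and put $s_\delta=\sup_ns_{i_n}$, which equals $\sup_{i<\delta}s_i$ and is in $\Gamma_r$ by Step 2, and $G_\delta=\operatorname{cl}\bigcup_nG_{i_n}=\operatorname{cl}\bigcup_{i<\delta}G_i\in\mathcal G$. Put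
$$Y=\bigcup_{i<\omega_1}G_i=\bigcup_{i<\omega_1}P_{s_i}Z;$$
the two unions agree because $P_{s_i}Z\subset G_{i+1}\subset P_{s_{i+1}}Z$. As an increasing $\omega_1$-union of closed sets, $Y$ is closed.

**Step 5: the projection onto $Y$.** It is the limit of the $P_{s_i}$. We claim that for every $v\in Z$ the map $i\mapsto P_{s_i}v$ is eventually constant. First, for each $\eta>0$ there is $j<\omega_1$ with $\|P_{s_i}v-P_{s_j}v\|\le\eta$ for all $i\ge j$. Otherwise we could choose $j_0<j_1<\cdots$ with $\|P_{s_{j_{n+1}}}v-P_{s_{j_n}}v\|>\eta$ for all $n$; but $(P_{s_{j_n}}v)_n$ converges by Step 2, a contradiction. Let $j(l)$ work for $\eta=1/l$, and let $j=\sup_lj(l)<\omega_1$. For $i\ge j$ we get $\|P_{s_i}v-P_{s_j}v\|\le2/l$ for all $l$, so $P_{s_i}v=P_{s_j}v$.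

Let $pv$ be the eventual value. Then $p$ is linear, since finitely many vectors reach their eventual values at a common index. Also $\|p\|\le r$ and $pZ\subset Y$. If $v\in Y$, then $v\in P_{s_i}Z$ for some $i$, so $P_{s_{i'}}v=v$ for $i'\ge i$ and $pv=v$. So $p$ is a bounded projection onto $Y$. $\square$

## Columns $b_y$, $a_{n,y}$, $g_{x,y}$ and the norm they carry

By Lemma 2 we want separable subspaces $X_A$, indexed by countable sets $A$ of ordinals, each $1$-complemented, but with suitable $\omega_1$-unions uncomplemented. Here is the mechanism. For $y\in A$ put a vector $b_y$ inside $X_A$. For $x\notin A$, $x>y$, put a vector $g_{x,y}$ outside $X_A$, at distance at most $1/k(y)$ from $b_y$, and make all sums $\sum_y\theta_yg_{x,y}$ with $|\theta_y|=1$ have norm at most $1$. A projection $p$ onto $X_A$ must then send $g_{x,y}$ to a vector $h_y\in X_A$ with $\|h_y-b_y\|\le\|p\|/k(y)$, and all sums $\sum_y\theta_yh_y$ must stay bounded by $\|p\|$. So everything depends on whether $X_A$ contains such $h_y$. We put in further vectors $a_{n,y}$, also near $b_y$, for which $\sum_y\theta_ya_{\sigma(y),y}$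 has norm at most $1$ when $\sigma$ is *injective* into $\mathbb N$. Then $h_y=a_{\sigma(y),y}$ is a good choice when $A$ injects into $\mathbb N$, that is, when $A$ is countable.

**Definition (the space $X$).** Let $E$ be the vector space with algebraic basis
$$b_y\ (y<\omega_2),\qquad a_{n,y}\ (n\in\mathbb N,\ y<\omega_2),\qquad g_{x,y}\ (y<x<\omega_2).$$
The basis vectors whose second index is $y$, together with $b_y$, form *column $y$*. Let $\mathcal A\subset E$ consist of the *atoms*

* (a1) $b_y$;
* (a2) $k(y)(a_{n,y}-b_y)$ and $k(y)(g_{x,y}-b_y)$;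
* (a3) $\sum_{y\in F}\theta_yg_{x,y}$, where $x<\omega_2$, $F\subset x$ is finite, $|\theta_y|=1$;
* (a4) $\sum_{y\in F}\theta_ya_{\sigma(y),y}$, where $F\subset\omega_2$ is finite, $\sigma\colon F\to\mathbb N$ is injective, $|\theta_y|=1$.

Let $U$ be the absolutely convex hull of $\mathcal A$, that is, the set of finite sums $\sum t_ia_i$ with $a_i\in\mathcal A$ and $\sum|t_i|\le1$. Let $\|u\|=\inf\{t>0:u\in tU\}$ be its Minkowski functional.

Every basis vector is an atom (in (a3), (a4) take $F$ a single point), so $U$ is absorbing and $\|\cdot\|$ is a seminorm on $E$. It can be used through two rules.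

* If $\varphi$ is a linear functional on $E$ with $|\varphi|\le c$ on $\mathcal A$, then
$$|\varphi(u)|\le c\|u\|\quad\text{for all }u\in E. \tag{1}$$
* If $T\colon E\to E$ is linear with $T\mathcal A\subset U$, then
$$\|Tu\|\le\|u\|\quad\text{for all }u\in E. \tag{2}$$

Indeed $|\varphi|\le c$ passes from $\mathcal A$ to $U$, and $T\mathcal A\subset U$ gives $TU\subset U$. More generally $T\mathcal A\subset KU$ gives $\|Tu\|\le K\|u\|$.

**Lemma 3.** The seminorm $\|\cdot\|$ is a norm. Let $X$ be the completion of $E$. For $y<\omega_2$ let $\psi_y$ be the functional with value $1$ on every basis vector of column $y$ and $0$ on all others, and let $q_y$ be the linear map that is the identity on column $y$ and $0$ on all other columns. Then $\|\psi_y\|\le1$ and $\|q_y\|\le1$, and both extend to $X$ with these bounds. Moreover $\operatorname{dens}X=\aleph_2$.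

*Proof.* Every atom (a3) or (a4) has at most one term in each column; this is used throughout.

Let $e$ be a basis vector in column $y$, with coordinate functional $e^*$. On atoms (a1), (a3), (a4) we have $|e^*|\le1\le k(y)$, and on atoms (a2) we have $|e^*|\le k(y)$. So $|k(y)^{-1}e^*|\le1$ on $\mathcal A$, and by (1) $\|u\|=0$ forces every coordinate of $u$ to vanish.

The functional $\psi_y$ has modulus at most $1$ on (a1), is $0$ on (a2), and has modulus at most $1$ on (a3), (a4). By (1), $\|\psi_y\|\le1$. The map $q_y$ sends an atom (a1) or (a2) to itself or $0$, and an atom (a3) or (a4) to a unimodular multiple of a basis vector or to $0$; all these lie in $U$. By (2), $\|q_y\|\le1$.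

For $y\ne w$ we have $\|b_y-b_w\|\ge\psi_y(b_y-b_w)=1$, so $\operatorname{dens}X\ge\aleph_2$; and $X$ is generated by $\aleph_2$ vectors. $\square$

*Examples.* We have $\|b_y\|=1$ (an atom, and $\psi_y(b_y)=1$) and $\|g_{x,y}-b_y\|=1/k(y)$: "$\le$" is (a2), and "$\ge$" comes from $k(y)^{-1}b_y^*$. Now let $F\ne\emptyset$ be a finite set of ordinals $y$ with $k(y)=1$. If $\sigma\colon F\to\mathbb N$ is injective, then $\big\|\sum_{y\in F}a_{\sigma(y),y}\big\|=1$, by (a4) and $\psi_y$. But
$$\Big\|\sum_{y\in F}a_{0,y}\Big\|=|F| .$$
To see this, let $\varphi$ be $1$ on $a_{0,y}$ for $y\in F$ and $0$ on the other basis vectors. It is $0$ on (a1) and (a3), at most $k(y)=1$ in modulus on (a2), and at most $1$ on (a4), since an injective $\sigma$ takes the value $0$ at most once. So $\|\varphi\|\le1$, while $\varphi$ of the sum is $|F|$. In the same way $\big\|\sum_{y\in F}b_y\big\|=|F|$, using $1$ on $b_y$, $y\in F$. So $h_y=b_y$ is useless as a target, and $a_{n,y}$ with a repeated $n$ is too.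

## Norm-one projections onto $X_A$ for countable $A$

**Definition (the subspaces $X_A$).** For $A\subset\omega_2$ let
$$E_A=\operatorname{span}\big(\{b_y,a_{n,y}:y\in A,\ n\in\mathbb N\}\cup\{g_{x,y}:x,y\in A,\ y<x\}\big),\qquad X_A=\operatorname{cl}E_A,$$
and $\mathcal F=\{X_A:A\subset\omega_2\text{ countable}\}$.

For instance, $E_{\{0,1\}}$ is spanned by $b_0,b_1$, all $a_{n,0},a_{n,1}$, and the single vector $g_{1,0}$. Since $\psi_y=0$ on $X_A$ for $y\notin A$ and $\psi_y(b_y)=1$, we have $b_y\in X_A$ if and only if $y\in A$. Hence
$$X_A\subset X_B\iff A\subset B. \tag{3}$$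
In particular $X_A$ determines $A$. Also, if $(A_i)$ is an increasing chain of sets with union $A$, then $E_A=\bigcup_iE_{A_i}$, because any two elements $x,y$ of $A$ lie in a common $A_i$.

**Proposition 4.** The family $\mathcal F$ satisfies (F1)–(F4).

*Proof.*

**Step 1: norm-one projections (F1).** Let $A$ be countable; $X_A$ is clearly separable. Fix an injection $e_A\colon A\to\mathbb N$ and define a linear map $r_A\colon E\to E$ by

* $b_y\mapsto b_y$ and $a_{n,y}\mapsto a_{n,y}$ if $y\in A$;
* $g_{x,y}\mapsto g_{x,y}$ if $x,y\in A$;
* $g_{x,y}\mapsto a_{e_A(y),y}$ if $y\in A$, $x\notin A$;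
* every basis vector of a column $y\notin A$ maps to $0$.

We check $r_A\mathcal A\subset U$. For (a1) the image is $b_y$ or $0$. For (a2) in a column $y\notin A$ the image is $0$; in a column $y\in A$ it is the same atom or $k(y)(a_{e_A(y),y}-b_y)$, again an atom (a2). For (a3) with $x\in A$ the image is $\sum_{y\in F\cap A}\theta_yg_{x,y}$, an atom (a3) or $0$. For (a3) with $x\notin A$ the image is $\sum_{y\in F\cap A}\theta_ya_{e_A(y),y}$, an atom (a4) or $0$, *because $e_A$ is injective*. For (a4) the image is the sum over $F\cap A$.

By (2), $\|r_Au\|\le\|u\|$. Moreover $r_A$ is the identity on $E_A$ and $r_AE=E_A$. So the extension of $r_A$ to $X$ is a projection of norm $\le1$ with range in $X_A$, and it is the identity on $X_A$.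

**Step 2: (F2), (F3), (F4).** These are bookkeeping. Directedness: $X_A\cup X_B\subset X_{A\cup B}$. Covering: let $v\in X$, $v=\lim v_n$ with $v_n\in E$. Each $v_n$ involves finitely many indices, so $v_n\in E_{A_n}$ with $A_n$ finite, and $v\in X_{\bigcup A_n}$. Increasing sequences: if $X_{A_0}\subset X_{A_1}\subset\cdots$, then $A_0\subset A_1\subset\cdots$ by (3). With $A=\bigcup A_n$ we have $E_A=\bigcup E_{A_n}$, so $\operatorname{cl}\bigcup X_{A_n}=X_A\in\mathcal F$. $\square$

**Remark (why $k$ must be unbounded).** Suppose we replaced $k$ by a constant $K\ge1$ in the definition of the atoms. For any $A$ let $r'_A$ fix the basis vectors that span $E_A$ and send all others to $0$. An atom $K(g_{x,y}-b_y)$ with $y\in A$, $x\notin A$ goes to $-Kb_y\in KU$, an atom (a3) goes to a partial sum or $0$, and the other atoms go to atoms or $0$. So $\|r'_A\|\le K$, and every $X_A$ would be complemented. Since $r'_Ar'_B=r'_Br'_A=r'_{A\cap B}$, the maps $r'_A$ with $A$ countable would even form a skeleton, with (iii) checked as in Step 2. With unbounded $k$, every bounded projection meets columns where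 $k(y)$ is large compared with its norm.

## Uncountable $A$ for which $X_A$ is uncomplemented

**Proposition 5.** Let $A\subset\omega_2$ satisfy: $\sup A<\omega_2$, $\operatorname{cf}(\sup A)=\omega_1$, $A$ has no maximum, and for every $m\ge1$ the set $\{y\in A:k(y)=m\}$ is cofinal in $A$. Then $X_A$ is not complemented in $X$.

**Remark (the maximum).** The condition on the maximum cannot be dropped from the argument: if $A$ has a maximum $x'$, then $X_A$ is complemented, even for uncountable $A$. Define $r$ as $r_A$ above, except that for $y\in A$, $x\notin A$ we put $g_{x,y}\mapsto g_{x',y}$ if $y<x'$, and $g_{x,x'}\mapsto a_{0,x'}$. Atoms (a2) go to atoms (a2) or $0$. An atom (a3) with $x\notin A$ goes to an atom (a3) or $0$, plus possibly a unimodular multiple of $a_{0,x'}$, hence into $2U$. The rest is as before. So $\|r\|\le2$. A single $x'\in A$ lying above all the $y$'s is thus a good supply of targets. Without a maximum, no single element of $A$ lies above all others, and the proof exploits this.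

*Proof of Proposition 5.* Suppose $p\colon X\to X$ is a bounded projection onto $X_A$. Let $C\ge\max(1,\|p\|)$ and let $m\ge2C$ be an integer. Let $x=\sup A$. Since $A$ has no maximum, $x\notin A$ and $y<x$ for all $y\in A$. Let $B=\{y\in A:k(y)=m\}$.

**Step 1: the images are near $b_y$ and nearly finite.** We localize $p(g_{x,y})$ to column $y$ and replace it by a finite combination. For $y\in B$ put $h_y=q_y\,p(g_{x,y})$. Since $p(g_{x,y})\in X_A$, the vector $h_y$ lies in the closure of
$$q_yE_A=\operatorname{span}\big(\{b_y,a_{n,y}:n\in\mathbb N\}\cup\{g_{x',y}:x'\in A,\ x'>y\}\big).$$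
As $y\in A$, we have $q_ypb_y=q_yb_y=b_y$. By (a2), $\|g_{x,y}-b_y\|\le1/m$. Hence
$$\|h_y-b_y\|=\|q_yp(g_{x,y}-b_y)\|\le\frac Cm\le\frac12 .$$
Choose $h'_y\in q_yE_A$ with $\|h_y-h'_y\|\le\frac1{8m}$. Since $\psi_y(b_y)=1$ and $\|\psi_y\|\le1$, we get $|\psi_y(h'_y)-1|\le\frac12+\frac18$, so
$$\operatorname{Re}\psi_y(h'_y)\ge\tfrac38 . \tag{4}$$
Pick $n_y\ge1$ and a finite set $D_y\subset\{x'\in A:x'>y\}$ with
$$h'_y\in\operatorname{span}\big(\{b_y\}\cup\{a_{n,y}:n<n_y\}\cup\{g_{x',y}:x'\in D_y\}\big). \tag{5}$$

**Step 2: infinitely many columns with one bound $\nu$ and disjoint $D_y$.** This is where the cofinality $\omega_1$ enters. We have $B=\bigcup_{\nu\ge1}\{y\in B:n_y\le\nu\}$. If each of these countably many sets were bounded below $\sup A$, then so would be $B$, because $\operatorname{cf}(\sup A)=\omega_1$; but $B$ is cofinal. So there is $\nu\ge1$ such that $\{y\in B:n_y\le\nu\}$ is cofinal in $\sup A$. From this set choose $y_1<y_2<\cdots$ with $y_{j+1}>\max D_{y_j}$ (no further condition if $D_{y_j}=\emptyset$). This is possible since $D_{y_j}$ is a finite subset of $A$ and $A$ has no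 maximum, so $\max D_{y_j}<\sup A$. Then $D_{y_j}\subset\{x':y_j<x'<y_{j+1}\}$, so the sets $D_{y_j}$ are pairwise disjoint.

**Step 3: test functionals that see all the images.** We want functionals of norm $\le1$ that nevertheless take a fixed positive value on each image. Let $c=\min(1/m,1/\nu)$. For $y=y_j$ let $\varphi_y$ be the functional on $E$ with value $c$ on $b_y$, on $a_{n,y}$ for $n<\nu$, and on $g_{x',y}$ for $x'\in D_y$, and with value $0$ on all other basis vectors. For $N\ge1$ and $\theta\in\{\pm1\}^N$ let $\varphi^\theta=\sum_{j\le N}\theta_j\varphi_{y_j}$. Then $|\varphi^\theta|\le1$ on $\mathcal A$: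

* (a1): the modulus is at most $c\le1$.
* (a2): in column $y_j$ the modulus is $0$ or $k(y_j)c=mc\le1$; in other columns the value is $0$.
* (a3) with first index $x'$: a term in column $y_j$ contributes only if $x'\in D_{y_j}$, which by disjointness happens for at most one $j$. So the modulus is at most $c\le1$.
* (a4): a term in column $y_j$ contributes only if $\sigma(y_j)<\nu$. As $\sigma$ is injective, this happens for at most $\nu$ indices $j$. So the modulus is at most $c\nu\le1$.

By (1), $\|\varphi^\theta\|\le1$. For a single column, $|\varphi_{y_j}|\le cm$ on $\mathcal A$: it is at most $cm$ on (a2), and at most $c$ on (a1), and on (a3), (a4), which have at most one term in column $y_j$. So $\|\varphi_{y_j}\|\le cm$. We extend all these functionals to $X$.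

By construction $\varphi_{y_j}=\varphi_{y_j}\circ q_{y_j}$, so $\varphi_{y_j}(pg_{x,y_j})=\varphi_{y_j}(h_{y_j})$. By (5) and $n_{y_j}\le\nu$, the functionals $\varphi_{y_j}$ and $c\,\psi_{y_j}$ agree at $h'_{y_j}$. Using (4),
$$\operatorname{Re}\varphi_{y_j}(p\,g_{x,y_j})=\operatorname{Re}\varphi_{y_j}(h_{y_j})\ge c\operatorname{Re}\psi_{y_j}(h'_{y_j})-cm\cdot\frac1{8m}\ge\frac38c-\frac18c=\frac c4 . \tag{6}$$

**Step 4: averaging over signs.** We cannot say that $\varphi_{y_i}(pg_{x,y_j})$ is small for $i\ne j$, so we average those terms away. The vector $w_\theta=\sum_{j\le N}\theta_jg_{x,y_j}$ is an atom (a3), so $\|w_\theta\|\le1$ and $|\varphi^\theta(pw_\theta)|\le C$. Since $2^{-N}\sum_\theta\theta_i\theta_j$ is $1$ for $i=j$ and $0$ otherwise,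
$$C\ \ge\ \operatorname{Re}\,2^{-N}\sum_\theta\varphi^\theta(pw_\theta)=\operatorname{Re}\sum_{i,j\le N}\Big(2^{-N}\sum_\theta\theta_i\theta_j\Big)\varphi_{y_i}(pg_{x,y_j})=\operatorname{Re}\sum_{j\le N}\varphi_{y_j}(pg_{x,y_j})\ \ge\ \frac{Nc}4,$$
by (6). Here $c>0$ does not depend on $N$, and $N$ is arbitrary. This is a contradiction. $\square$

## Theorem A: chains closed under $\lambda_A+n$

*Proof of Theorem A.* By Lemma 3 and Proposition 4, $X$ and $\mathcal F$ satisfy all hypotheses and $\operatorname{dens}X=\aleph_2$. Suppose $X$ has a projectional skeleton.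

**Step 1: a complemented $X_A$.** We apply Lemma 2 with a $\Phi$ that forces the conditions of Proposition 5. For countable $A\subset\omega_2$ let $\lambda_A<\omega_2$ be the least limit ordinal greater than all elements of $A$, and put
$$\Phi(X_A)=X_{A\cup\{\lambda_A+n\,:\,n\in\mathbb N\}} .$$
This is well defined since $X_A$ determines $A$. Lemma 2 with $\mathcal G=\mathcal F$ gives $G_i=X_{A_i}$, where by (3) the countable sets $A_i$ increase and $\{\lambda_{A_i}+n:n\in\mathbb N\}\subset A_{i+1}$. Let $A=\bigcup_{i<\omega_1}A_i$. The closed set $\bigcup_iX_{A_i}$ contains $\bigcup_iE_{A_i}=E_A$ and is contained in $X_A$, so it equals $X_A$. Hence $X_A$ is complemented in $X$.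

**Step 2: the conditions of Proposition 5.** For $i<j$ we have $\lambda_{A_i}\in A_{i+1}\subset A_j$, so $\lambda_{A_i}<\lambda_{A_j}$. Every element of $A_i$ is below $\lambda_{A_i}$, and $\lambda_{A_i}\in A$. So $A$ has no maximum, and the strictly increasing sequence $(\lambda_{A_i})_{i<\omega_1}$ has supremum $\sup A$; thus $\operatorname{cf}(\sup A)=\omega_1$. Since $|A|\le\aleph_1$, $\sup A<\omega_2$. For each $m\ge1$ the elements $\lambda_{A_i}+(m-1)$ of $A$ satisfy $k=m$ and are cofinal in $A$.

By Proposition 5, $X_A$ is not complemented in $X$. This contradicts Step 1. $\blacksquare$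

## Every density $\kappa\ge\aleph_2$

*Proof of Theorem B, part 1.* The case $\operatorname{dens}X\le\aleph_1$ is Proposition 1. Let $\kappa\ge\aleph_2$ and
$$Z=X\oplus_1\ell_2(\kappa),\qquad\mathcal G=\{X_A\oplus\ell_2(B):A\subset\omega_2,\ B\subset\kappa\text{ countable}\},$$
where $X$ is the space of Theorem A and $\ell_2(B)$ is the subspace of vectors supported in $B$. Then $\operatorname{dens}Z=\kappa$.

**Step 1: $\mathcal G$ satisfies (F1)–(F4).** The members are closed and separable. The direct sum of $r_A$ (extended to $X$) and the coordinate projection onto $\ell_2(B)$ is a projection of norm $\le1$ onto $X_A\oplus\ell_2(B)$. By (3), $X_A\oplus\ell_2(B)\subset X_{A'}\oplus\ell_2(B')$ if and only if $A\subset A'$ and $B\subset B'$. The family is directed (take unions of index sets), and it covers $Z$, by (F3) for $\mathcal F$ and since vectors of $\ell_2(\kappa)$ have countable support. For an increasing sequence with index sets $A_n,B_n$, the closure of the union is $X_{\bigcup A_n}\oplus\ell_2(\bigcup B_n)$.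

**Step 2: no skeleton.** Suppose $Z$ has a skeleton. Apply Lemma 2 to $\mathcal G$ and to $X_A\oplus\ell_2(B)\mapsto\Phi(X_A)\oplus\ell_2(B)$, with $\Phi$ from the proof of Theorem A. We get increasing $A_i$, $B_i$ with $\{\lambda_{A_i}+n:n\in\mathbb N\}\subset A_{i+1}$. Let $A=\bigcup A_i$ and $B=\bigcup B_i$. The closed set $\bigcup_i(X_{A_i}\oplus\ell_2(B_i))$ contains $E_A$ plus all finitely supported vectors of $\ell_2(B)$, so it equals $X_A\oplus\ell_2(B)$, and there is a bounded projection $\hat p$ of $Z$ onto it. Let $\pi\colon Z\to X$ be the coordinate projection. Then $\pi\hat p|_X$ maps $X$ into $X_A$, and for $v\in X_A$ we have $\hat pv=v$, so $\pi\hat pv=v$. Thus $X_A$ is complemented in $X$. But $A$ satisfies the conditions of Proposition 5, by Step 2 of the proof of Theorem A. This is a contradiction. So the hypotheses force a skeleton exactly for densities $\le\aleph_1$. $\blacksquare$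

## Continuous chains of length $\omega_2$ in $X$

*Proof of Theorem B, part 2.* Read each $\gamma<\omega_2$ as the set of smaller ordinals, so that $X_\gamma$ is defined. Let $(Y_\alpha)_{\alpha<\omega_2}$ be as stated.

**Step 1: the two chains dominate each other.** The union $\bigcup_{\alpha<\omega_2}Y_\alpha$ is closed, as $\operatorname{cf}\omega_2>\omega$, and dense, so it equals $X$. Also $X=\bigcup_{\gamma<\omega_2}X_\gamma$, since each $v\in X$ lies in some $X_A$ with $A$ countable, hence $A\subset\gamma$ for some $\gamma<\omega_2$. Each $Y_\alpha$ has a dense subset of size $\le\aleph_1$; its points lie in spaces $X_\gamma$ whose indices are bounded in $\omega_2$, so $Y_\alpha\subset X_\beta$ for some $\beta<\omega_2$. Likewise $X_\alpha$, which is generated by at most $\aleph_1$ vectors, lies in some $Y_\beta$. So for each $\alpha$ there is $f(\alpha)<\omega_2$ with $Y_\alpha\subset X_{f(\alpha)}$ and $X_\alpha\subset Y_{f(\alpha)}$.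

**Step 2: a common member of cofinality $\omega_1$.** Build $\gamma_0<\gamma_1<\cdots$ of length $\omega_1$ in $\omega_2$ with $\gamma_{i+1}>\max(\gamma_i,f(\gamma_i))$ and suprema at limits, and let $\gamma=\sup_{i<\omega_1}\gamma_i$. Then $\gamma<\omega_2$ is a limit with $\operatorname{cf}\gamma=\omega_1$. If $\alpha<\gamma$, then $\alpha\le\gamma_i$ for some $i$, so $Y_\alpha\subset Y_{\gamma_i}\subset X_{\gamma_{i+1}}$ and $X_\alpha\subset X_{\gamma_i}\subset Y_{\gamma_{i+1}}$. Therefore
$$Y_\gamma=\operatorname{cl}\bigcup_{\alpha<\gamma}Y_\alpha=\operatorname{cl}\bigcup_{\alpha<\gamma}X_\alpha=X_\gamma,$$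
where the last equality holds because $\gamma$ is a limit, so $E_\gamma=\bigcup_{\alpha<\gamma}E_\alpha$.

**Step 3: $X_\gamma$ is uncomplemented.** We check Proposition 5 for the set $A=\gamma$. It has no maximum, $\sup A=\gamma<\omega_2$ and $\operatorname{cf}\gamma=\omega_1$. Let $\beta<\gamma$. Since $\gamma$ is a limit, $\beta+\omega\le\gamma$; since $\beta+\omega$ has cofinality $\omega$, in fact $\beta+\omega<\gamma$. Hence $\beta+\omega+n<\gamma$ for all $n$, and $k(\beta+\omega+n)=n+1$ because $\beta+\omega$ is a limit. So every class $\{y<\gamma:k(y)=m\}$, $m\ge1$, is cofinal in $\gamma$. By Proposition 5, $Y_\gamma=X_\gamma$ is not complemented in $X$.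

**Step 4: no PRI under an equivalent norm.** Suppose $(P_\alpha)_{\omega\le\alpha\le\omega_2}$ is a PRI of $X$ under an equivalent norm, and put $Y_\alpha=P_{\max(\alpha,\omega)}X$ for $\alpha<\omega_2$. These closed subspaces increase and have density $\le\aleph_1$. For limit $\delta>\omega$ we have $Y_\delta=\operatorname{cl}\bigcup_{\alpha<\delta}Y_\alpha$ by the definition of a PRI; for $\delta=\omega$ this holds since $Y_n=P_\omega X=Y_\omega$ for all $n$. The union is dense because $P_{\omega_2}=\mathrm{id}$ and $\omega_2$ is a limit. Each $Y_\alpha$ is complemented, since boundedness of a projection does not depend on the choice of equivalent norm. This contradicts Step 3. As $X$ satisfies the hypotheses with the family $\mathcal F$, the quoted fact fails at density $\aleph_2$. $\blacksquare$
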